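\title{Tensor closed localizing subcategories need not form a set}

\begin{abstract}
In a well generated tensor triangulated category the Bousfield classes form a set. We show that the tensor closed localizing subcategories generated by one object need not: there is, in ZFC, a compactly generated tensor triangulated category with compact unit in which they form a proper class, and into whose collection of such subcategories every partially ordered set embeds. The examples are square-zero extensions $D(k)\times D(B)$ for a hereditary algebra $B$ over a field $k$; one may take for $B$ the free algebra on two generators or the path algebra of the $3$-Kronecker quiver. The proof combines arbitrarily large families of modules without nonscalar homomorphisms with a transfinite tower of universal extensions, whose limit stages are controlled by adic completeness.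
\end{abstract}

\section{The question and the results}

A \emph{tensor triangulated category} $(\mathcal{T},\otimes,\mathbf{1})$ is a triangulated category with set-indexed coproducts and a symmetric monoidal product $\otimes$ with unit $\mathbf{1}$ that is exact and preserves coproducts in each variable. A \emph{localizing subcategory} is a full triangulated subcategory, closed under isomorphism and under set-indexed coproducts; it is \emph{tensor closed} if $X\otimes Y$ lies in it whenever $X$ does, for every $Y\in\mathcal{T}$. We write $\operatorname{Loc}(X)$ for the smallest tensor closed localizing subcategory containing the object $X$, and $\mathbf{Loc}(\mathcal{T})$ for the collection of all $\operatorname{Loc}(X)$, ordered by inclusion. Thus $\operatorname{Loc}(X)$ consists of what can be built from $X$ by cones, shifts, coproducts and tensor products, and $\mathbf{Loc}(\mathcal{T})$ classifies objects up to building each other.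

Suppose that $\mathcal{T}$ is well generated in the sense of Neeman, that is, $\alpha$-well generated for some regular cardinal $\alpha$. We shall only need the case $\alpha=\aleph_0$, which is that of a \emph{compactly generated} category: there is a set of objects $C$, each \emph{compact} in the sense that $\operatorname{Hom}(C,-)$ commutes with coproducts, such that $X=0$ whenever $\operatorname{Hom}(C,X[n])=0$ for all these $C$ and all $n\in\mathbb{Z}$. Iyengar and Krause \cite{IK} state that they do not know whether, without additional hypotheses, $\mathbf{Loc}(\mathcal{T})$ is a set or a proper class. Since the members of $\mathbf{Loc}(\mathcal{T})$ are themselves large, we fix the meaning: $\mathbf{Loc}(\mathcal{T})$ \emph{is a set} if there is a set $\mathcal{S}$ of objects such that every $\operatorname{Loc}(X)$ equals $\operatorname{Loc}(S)$ for some $S\in\mathcal{S}$, and it \emph{is a proper class} otherwise. We work in ZFC.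

A positive answer would be useful. Set-indexed families have suprema $\bigvee_i\operatorname{Loc}(X_i)=\operatorname{Loc}(\coprod_iX_i)$, so if $\mathbf{Loc}(\mathcal{T})$ is a set, then every tensor closed localizing subcategory $\mathsf{S}=\bigvee_{X\in\mathsf{S}}\operatorname{Loc}(X)$ is generated by one object. A positive answer is also the natural guess. The \emph{Bousfield class} of $X$ is $\operatorname{A}(X)=\{Y\in\mathcal{T}\mid X\otimes Y=0\}$, and it is known that for $\alpha$-well generated $\mathcal{T}$ the Bousfield classes form a set of cardinality at most $2^{2^{|\mathcal{T}^\alpha|}}$, where $\mathcal{T}^\alpha$ is the full subcategory of $\alpha$-compact objects. (We do not use this fact in the proofs.) The class $\operatorname{A}(X)$ depends only on $\operatorname{Loc}(X)$: for $Y\in\operatorname{A}(X)$ the objects $Z$ with $Z\otimes Y=0$ form a tensor closed localizing subcategory containing $X$, so $\operatorname{A}(X)\subseteq\operatorname{A}(X')$ for all $X'\in\operatorname{Loc}(X)$. Hence $\mathbf{Loc}(\mathcal{T})$ maps onto the set of Bousfield classes. In the simplest case, the derived category $D(k)$ of a field, this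 map is a bijection between two-element sets, because every nonzero object is a coproduct of shifts of $k$; larger objects generate nothing new.

A counterexample must therefore hide very many subcategories from the tensor product, and this suggests making the product as uninformative as possible. Let $k$ be a field and $B$ a $k$-algebra; modules are left modules and $D(B)$ is the unbounded derived category of $B$-modules. Put $\mathcal{T}_B=D(k)\times D(B)$ with
\begin{equation}\label{eq:product}
(V,M)\otimes(W,N)=\bigl(V\otimes_kW,\ (V\otimes_kN)\oplus(M\otimes_kW)\bigr),\qquad \mathbf{1}=(k,0).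
\end{equation}
We write $\omega=\{0,1,2,\dots\}$, $Y^X$ for the set of functions $X\to Y$, $2=\{0,1\}$, and $\mathcal{P}(X)$ for the power set of $X$ ordered by inclusion. An \emph{order embedding} is a map $\phi$ with $p\le q\iff\phi(p)\le\phi(q)$.

\begin{theorem}\label{thm:main}
Let $k$ be a field and let $A$ be the free $k$-algebra on the set $G=\{t,r_1,r_2,r_3\}\sqcup\{a_u\mid u\in\omega^\omega\}$. Then $\mathcal{T}_A$ is a compactly generated tensor triangulated category with compact unit, and $\mathbf{Loc}(\mathcal{T}_A)$ is a proper class. More precisely, for every regular uncountable cardinal $\kappa>|k|$ there is an order embedding of $\mathcal{P}(2^\kappa)$ into $\mathbf{Loc}(\mathcal{T}_A)$. Hence every partially ordered set embeds into $\mathbf{Loc}(\mathcal{T}_A)$. All the subcategories involved, other than $0$, are generated by objects with one and the same Bousfield class.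
\end{theorem}

So $\mathbf{Loc}(\mathcal{T})$ is not a set in general. The size of the algebra $A$ plays no role.

\begin{theorem}\label{thm:small}
Over any field $k$, all statements of Theorem~\ref{thm:main} hold with $A$ replaced by the free algebra $k\langle x,y\rangle$, and with $A$ replaced by the $5$-dimensional path algebra $kK_3$ of the $3$-Kronecker quiver. In particular, the localizing subcategories of $D(kK_3)$ form a proper class.
\end{theorem}

We make no claim about rigidly-compactly generated categories; see Remark~\ref{rem:rigid}.

Section~\ref{sec:squarezero} removes the tensor product from the problem, and Section~\ref{sec:test} reduces it to finding large families of modules that are told apart by test modules. Section~\ref{sec:tower} builds test modules from two properties of the family, rigidity and completeness. Section~\ref{sec:rigid} constructs such families and proves Theorem~\ref{thm:main}, and Section~\ref{sec:small} transports them to small algebras.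

\section{Square-zero extensions}\label{sec:squarezero}

Formula \eqref{eq:product} arises by expanding $(V\oplus M)\otimes_k(W\oplus N)$ and discarding the term $M\otimes_kN$, which carries no preferred $B$-module structure. For $M\in D(B)$ let $\operatorname{loc}(M)$ denote the smallest localizing subcategory of $D(B)$ containing $M$; no tensor product is involved.

\begin{lemma}\label{lem:TB}
For every $k$-algebra $B$, $\mathcal{T}_B$ is a compactly generated tensor triangulated category with compact unit. For $M\in D(B)$ we have $\operatorname{Loc}((0,M))=0\times\operatorname{loc}(M)$, and if $M\neq0$, then $\operatorname{A}((0,M))=0\times D(B)$.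
\end{lemma}

\begin{proof}
Read \eqref{eq:product} first on $\mathrm{Ch}(k)\times\mathrm{Ch}(B)$, the categories of complexes. A product of several objects $(V_i,M_i)$, in any bracketing, is the direct summand of the corresponding product of the complexes $V_i\oplus M_i$ in $\mathrm{Ch}(k)$ that consists of the terms with at most one factor $M_i$, and $B$ acts through that factor. The unit, associativity and symmetry isomorphisms of $\mathrm{Ch}(k)$ map terms to terms and are $B$-linear on the terms with a factor $M_i$. They therefore define constraints on $\mathrm{Ch}(k)\times\mathrm{Ch}(B)$, and the coherence diagrams commute because they commute in $\mathrm{Ch}(k)$. Since $k$ is a field, the K\"unneth formula gives $H(V\otimes_kN)=H(V)\otimes_kH(N)$, so the product preserves quasi-isomorphisms in each variable and the whole structure descends to $D(k)\times D(B)$. The functor $(V,M)\otimes-$ is assembled from $V\otimes_k-$ and $M\otimes_k-$, which are exact and preserve coproducts. Finally $\operatorname{Hom}((k,0),(V,M)[n])=H^n(V)$ and $\operatorname{Hom}((0,B),(V,M)[n])=H^n(M)$, so $(k,0)$ and $(0,B)$ are compact generators.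

Let $L\subseteq D(B)$ be localizing. Then $0\times L$ is localizing. It is tensor closed: $(0,Y)\otimes(W,N)=(0,Y\otimes_kW)$, and $W$ is a coproduct of shifts of $k$ in $D(k)$, so $Y\otimes_kW$ is a coproduct of shifts of $Y$. Hence $\operatorname{Loc}((0,M))\subseteq0\times\operatorname{loc}(M)$. Conversely, $\{Y\mid(0,Y)\in\operatorname{Loc}((0,M))\}$ is localizing and contains $M$, so it contains $\operatorname{loc}(M)$. If $M\ne0$, then $(0,M)\otimes(W,N)=(0,M\otimes_kW)$ vanishes exactly when $W=0$.
\end{proof}

\begin{remark}\label{rem:rigid}
For $B\neq0$ the compact object $X=(0,B)$ is not dualizable: a dualizable $X$ with dual $X^\vee$ is a retract of $X\otimes X^\vee\otimes X\cong X\otimes X\otimes X^\vee$, and here $X\otimes X=0$. So $\mathcal{T}_B$ is not rigidly-compactly generated.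
\end{remark}

\section{Test modules}\label{sec:test}

By Lemma~\ref{lem:TB} we need an algebra $B$ with a proper class of subcategories $\operatorname{loc}(M)$. Since $\operatorname{loc}(M)$ is defined by closure, the way to prove $X\notin\operatorname{loc}(M)$ is to exhibit a localizing subcategory that contains $M$ but not $X$. For any object $N$,
\[
{}^\perp N=\{Y\in D(B)\mid\operatorname{Hom}(Y,N[n])=0\text{ for all }n\in\mathbb{Z}\}
\]
is localizing, by the long exact sequence and because $\operatorname{Hom}(-,N[n])$ turns coproducts into products. For modules $M,N$ the group $\operatorname{Hom}_{D(B)}(M,N[n])$ is $\operatorname{Ext}^n_B(M,N)$, which is zero for $n<0$. To have only two groups to kill we work over \emph{hereditary} algebras, those over which every module has projective dimension at most one, so that $\operatorname{Ext}^n=0$ for $n\ge2$.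

\begin{lemma}\label{lem:free}
The free $k$-algebra $B$ on a set $H$ is hereditary.
\end{lemma}

\begin{proof}
Let $k^{(H)}$ be the vector space with basis $H$. For a module $M$ consider
\[
0\to B\otimes_kk^{(H)}\otimes_kM\xrightarrow{\ \iota\ }B\otimes_kM\xrightarrow{\ \mu\ }M\to0,
\]
with $\iota(b\otimes g\otimes m)=bg\otimes m-b\otimes gm$ and $\mu(b\otimes m)=bm$. The first two terms are free, $\mu$ is onto and $\mu\iota=0$. Modulo the image of $\iota$ we have $w\otimes m\equiv1\otimes wm$ for every word $w$, by induction on its length; hence every $\zeta$ is congruent to $1\otimes\mu(\zeta)$, and $\ker\mu=\operatorname{im}\iota$. Grade $B=\bigoplus_dB_d$ by word length. If $\zeta\ne0$ has top component $\zeta_d\in B_d\otimes k^{(H)}\otimes M$, then the component of $\iota(\zeta)$ in $B_{d+1}\otimes M$ is the image of $\zeta_d$ under the isomorphism induced by $B_d\otimes k^{(H)}\cong B_{d+1}$. So $\iota$ is injective.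
\end{proof}

\begin{definition}\label{def:independent}
A family $(M_i)_{i\in I}$ of $B$-modules, indexed by a set, is \emph{independent} if for every $j\in I$ there is a $B$-module $N_j$ with $\operatorname{Hom}_B(M_j,N_j)\neq0$ and $\operatorname{Hom}_B(M_i,N_j)=0=\operatorname{Ext}^1_B(M_i,N_j)$ for all $i\ne j$.
\end{definition}

\begin{proposition}\label{prop:reduction}
Let $B$ be a hereditary $k$-algebra. Suppose that for every regular uncountable cardinal $\kappa>|k|$ there is an independent family of $B$-modules indexed by $2^\kappa$. Then all statements of Theorem~\ref{thm:main} hold with $A$ replaced by $B$. Moreover, there is no set $\mathcal{S}$ of objects of $D(B)$ such that every $\operatorname{loc}(M)$ equals $\operatorname{loc}(S)$ for some $S\in\mathcal{S}$.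
\end{proposition}

\begin{proof}
Recall that localizing subcategories are closed under direct summands (B\"okstedt--Neeman): if $X=Y\oplus Z$ and $X'=\coprod_{n\in\omega}X$, then $Y\oplus X'\cong X'$, and $Y$ is the cone of the inclusion $X'\to Y\oplus X'$.

Let $(M_i)_{i\in I}$ be independent and put $M_\Sigma=\bigoplus_{i\in\Sigma}M_i$ for $\Sigma\subseteq I$. If $\Sigma\subseteq\Sigma'$, then $M_\Sigma$ is a summand of $M_{\Sigma'}$, so $\operatorname{loc}(M_\Sigma)\subseteq\operatorname{loc}(M_{\Sigma'})$. If $j\in\Sigma\setminus\Sigma'$, then $M_j\in\operatorname{loc}(M_\Sigma)$. On the other hand, since $B$ is hereditary, ${}^\perp N_j$ contains every $M_i$ with $i\neq j$, hence $\operatorname{loc}(M_{\Sigma'})$, and it does not contain $M_j$. Thus $\operatorname{loc}(M_\Sigma)\subseteq\operatorname{loc}(M_{\Sigma'})$ if and only if $\Sigma\subseteq\Sigma'$. By Lemma~\ref{lem:TB}, $\Sigma\mapsto\operatorname{Loc}((0,M_\Sigma))$ is an order embedding $\mathcal{P}(I)\to\mathbf{Loc}(\mathcal{T}_B)$, and for $\Sigma\ne\emptyset$ the generator $(0,M_\Sigma)$ is nonzero and has Bousfield class $0\times D(B)$, whatever the family.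

Infinite successor cardinals are regular and uncountable, so $\kappa$ can be taken arbitrarily large. A partially ordered set $P$ embeds into $\mathcal{P}(P)$ by $p\mapsto\{q\mid q\le p\}$, and $\mathcal{P}(P)$ embeds into $\mathcal{P}(2^\kappa)$ as soon as $|P|\le2^\kappa$. Finally, suppose that a set $\mathcal{S}$ represented all $\operatorname{Loc}(X)$, and take $\kappa>|\mathcal{S}|$. The subcategories $\operatorname{Loc}((0,M_i))$, $i\in2^\kappa$, are pairwise distinct, so choosing a representative for each gives an injection $2^\kappa\to\mathcal{S}$, which is absurd. The same count applies to the subcategories $\operatorname{loc}(M_i)$ of $D(B)$.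
\end{proof}

How does one find $N_j$? If $\operatorname{Hom}(M_i,M_j)=0$ for $i\ne j$, the module $M_j$ itself has two of the three properties, and one can try to enlarge it until the groups $\operatorname{Ext}^1$ die, without creating homomorphisms. The following example shows the method in the smallest case where it takes more than finitely many steps.

\begin{example}\label{ex:tower}
Let $B=k[z]$, $M=k=k[z]/(z)$ and $X=k[z]$. The resolution $0\to k[z]\xrightarrow{z}k[z]\to k\to0$ identifies $\operatorname{Hom}(M,Y)$ with the kernel of $z$ on $Y$ and $\operatorname{Ext}^1(M,Y)$ with $Y/zY$. So $\operatorname{Hom}(M,X)=0$ and $\operatorname{Ext}^1(M,X)\cong k$. Put $X_n=z^{-n}k[z]$. The extension $0\to X_n\to X_{n+1}\to M\to0$ does not split, since $X_{n+1}$ is torsion-free, so its class spans the line $\operatorname{Ext}^1(M,X_n)$. Passing to $X_{n+1}$ kills this class, because $X_n=zX_{n+1}$, creates no homomorphism from $M$, and creates a new class in $X_{n+1}/zX_{n+1}$. In the union $N=k[z,z^{-1}]$ all classes have died: $z$ is bijective on $N$. Hence $M\in{}^\perp N$ and $X\notin{}^\perp N$, and $k[z]\notin\operatorname{loc}(k)$.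
\end{example}

Two properties of $M$ were at work. First, $\operatorname{End}(M)=k$. Some condition of this kind is necessary.

\begin{example}\label{ex:prufer}
Let $B=k[z]$, $M=k[z,z^{-1}]/k[z]$ and $X=k$. Since $M=zM$ and $zX=0$, we have $\operatorname{Hom}(M,X)=0$. But the nonscalar endomorphism $z$ of $M$ is surjective with kernel $k$, so $X\in\operatorname{loc}(M)$, and no test module separates $X$ from $M$.
\end{example}

Second, $M$ was finitely generated, so that a homomorphism into the union $N$ lands in some $X_n$. This property we cannot keep: there is only a set of finitely generated modules up to isomorphism, and our families must be arbitrarily large. Finding a substitute is the main difficulty of the next section.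

\section{Towers of universal extensions}\label{sec:tower}

\begin{definition}
A family $(M_i)_{i\in I}$ of modules over a $k$-algebra $A$ is \emph{rigid} if every $M_i$ is nonzero, every endomorphism of $M_i$ is multiplication by an element of $k$, and $\operatorname{Hom}_A(M_i,M_j)=0$ for $i\neq j$.
\end{definition}

Subfamilies of rigid families are rigid. Rigidity handles one step of the tower.

\begin{lemma}\label{lem:step}
Let $(M_i)_{i\in I}$ be a rigid family of $A$-modules and $X$ an $A$-module. There is an exact sequence $0\to X\to X'\to E\to0$, with $E$ a direct sum of copies of the $M_i$, such that for all $i$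
\begin{enumerate}
\item[(1)] $\operatorname{Hom}(M_i,X)\to\operatorname{Hom}(M_i,X')$ is bijective, and
\item[(2)] $\operatorname{Ext}^1(M_i,X)\to\operatorname{Ext}^1(M_i,X')$ is zero.
\end{enumerate}
\end{lemma}

\begin{proof}
Choose a $k$-basis $\mathcal{B}_j$ of $\operatorname{Ext}^1(M_j,X)$ for each $j$, and let $E=\bigoplus_{j}\bigoplus_{b\in\mathcal{B}_j}M_j$, with inclusions $\iota_b\colon M_j\to E$ for $b\in\mathcal{B}_j$. Pulling back along the $\iota_b$ gives an isomorphism $\operatorname{Ext}^1(E,X)\cong\prod_j\prod_{b\in\mathcal{B}_j}\operatorname{Ext}^1(M_j,X)$. Let $0\to X\to X'\to E\to0$ be the extension whose pullback along $\iota_b$ is $b$ for all $b$. In the exact sequence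
\[
0\to\operatorname{Hom}(M_i,X)\to\operatorname{Hom}(M_i,X')\to\operatorname{Hom}(M_i,E)\xrightarrow{\partial}\operatorname{Ext}^1(M_i,X)\to\operatorname{Ext}^1(M_i,X')
\]
the $k$-linear map $\partial$ sends $f$ to the pullback of the extension along $f$, so $\partial(\iota_b)=b$ for $b\in\mathcal{B}_i$. Thus $\partial$ is surjective, which is (2). Let $f\colon M_i\to E$. By rigidity its components in copies of $M_j$, $j\ne i$, vanish, and its component at $b\in\mathcal{B}_i$ is a scalar $\lambda_b$. Evaluating at some $m\ne0$ shows that only finitely many $\lambda_b$ are nonzero, so $f=\sum_b\lambda_b\iota_b$. If $\partial(f)=\sum_b\lambda_bb$ vanishes, then $f=0$. Thus $\partial$ is injective, which is (1).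
\end{proof}

Now iterate transfinitely. At a limit stage $X_\alpha=\bigcup_{\gamma<\alpha}X_\gamma$, a map $f\colon M_i\to X_\alpha$ that lands in no $X_\gamma$ exhausts $M_i$ by the proper submodules $f^{-1}(X_\gamma)$. The quotients of $M_i$ by these submodules embed into the modules $X_\alpha/X_\gamma$, which are built from the $M_j$. So we look for a property of the $M_j$ that passes to transfinite extensions and to submodules, and a property of $M_i$ that forbids such exhausting chains. One operator $t$ provides both. It need not be central in $A$, so $t^nY$ need not be an $A$-submodule; we therefore state the next two lemmas for $k[t]$-modules.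

Let $\mathcal{F}$ be the class of $k[t]$-modules $Y$ on which $t$ is injective and $\bigcap_nt^nY=0$. It is closed under submodules and direct sums. A chain of submodules $(Y_\gamma)$ indexed by ordinals is \emph{continuous} if $Y_\delta=\bigcup_{\gamma<\delta}Y_\gamma$ for limit ordinals $\delta$.

\begin{lemma}\label{lem:filtered}
Let $(Y_\gamma)_{\gamma\le\rho}$ be a continuous increasing chain of $k[t]$-modules with $Y_0=0$ and $Y_{\gamma+1}/Y_\gamma\in\mathcal{F}$ for all $\gamma<\rho$. Then $Y=Y_\rho$ lies in $\mathcal{F}$.
\end{lemma}

\begin{proof}
Let $0\ne y\in Y$. The least $\gamma$ with $y\in Y_\gamma$ is neither $0$ nor a limit, so $\gamma=\beta+1$. As $t$ is injective on $Y_{\beta+1}/Y_\beta$, we have $ty\notin Y_\beta$, and $ty\ne0$. So $t$ is injective on $Y$. Applied to the chain $(Y_\gamma/Y_{\beta+1})_{\beta+1\le\gamma\le\rho}$, this shows that $t$ is injective on $Y/Y_{\beta+1}$. If $y=t^ny_n$ for all $n$, then $t^ny_n\in Y_{\beta+1}$ forces $y_n\in Y_{\beta+1}$, and the nonzero class of $y$ lies in $\bigcap_nt^n(Y_{\beta+1}/Y_\beta)=0$, a contradiction.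
\end{proof}

A $k[t]$-module $M$ is \emph{$t$-complete} if $M\to\varprojlim_nM/t^nM$ is bijective, that is, if it is $t$-adically separated and complete. Then $\bigcap_nt^nM=0$, and for integers $0\le e_0<e_1<\cdots$ and elements $x_n\in M$ there is a unique element $y=\sum_nt^{e_n}x_n$ with $y-\sum_{n<m}t^{e_n}x_n\in t^{e_m}M$ for all $m$.

\begin{lemma}\label{lem:hump}
Let $M$ be a $t$-complete $k[t]$-module. There is no strictly increasing sequence $U_0\subsetneq U_1\subsetneq\cdots$ of submodules, with union $U$, such that $M/U\in\mathcal{F}$ and $M/U_n\in\mathcal{F}$ for all $n$.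
\end{lemma}

\begin{proof}
We sum witnesses of the strict inclusions, with exponents growing so fast that no witness can be corrected by the later terms. Choose $x_n\in U_{n+1}\setminus U_n$. Since $\bigcap_dt^d(M/U_n)=0$, there is $d_n\ge1$ with $x_n\notin U_n+t^{d_n}M$. Put $e_0=0$, $e_{n+1}=e_n+d_n$ and $y_m=\sum_{n\ge m}t^{e_n-e_m}x_n$. Then $y_m=x_m+t^{d_m}y_{m+1}$, because both sides are congruent to $\sum_{m\le n<l}t^{e_n-e_m}x_n$ modulo $t^{e_l-e_m}M$ for every $l>m$. Iterating, $y_0=\sum_{n<m}t^{e_n}x_n+t^{e_m}y_m$, and the finite sum lies in $U_m\subseteq U$. So the class of $y_0$ lies in $\bigcap_mt^{e_m}(M/U)=0$, and $y_0\in U_m$ for some $m$. Then $t^{e_m}y_m\in U_m$, hence $y_m\in U_m$ because $t$ is injective on $M/U_m$. Now $x_m=y_m-t^{d_m}y_{m+1}\in U_m+t^{d_m}M$, a contradiction.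
\end{proof}

Completeness cannot be dropped: $M=\bigoplus_{n\in\omega}k[t]$ lies in $\mathcal{F}$ and is the union of its partial sums $U_n$, and all $M/U_n$ lie in $\mathcal{F}$.

\begin{proposition}\label{prop:tower}
Let $A$ be a $k$-algebra, $t\in A$, and $(M_i)_{i\in I}$ a rigid family of $A$-modules such that $t$ is injective on each $M_i$ and each $M_i$ is $t$-complete. Let $X$ be an $A$-module with $\operatorname{Hom}_A(M_i,X)=0$ for all $i$. Then there is an $A$-module $N\supseteq X$ with $\operatorname{Hom}_A(M_i,N)=0=\operatorname{Ext}^1_A(M_i,N)$ for all $i$.
\end{proposition}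

\begin{proof}
Let $\theta$ be a regular cardinal larger than $\aleph_0$, $|A|$ and all $|M_i|$. Define a continuous increasing chain $(X_\alpha)_{\alpha\le\theta}$ of $A$-modules by $X_0=X$, $X_{\alpha+1}=(X_\alpha)'$ as in Lemma~\ref{lem:step}, and unions at limits. Each $M_i$ lies in $\mathcal{F}$, hence so does each layer $X_{\alpha+1}/X_\alpha$, and Lemma~\ref{lem:filtered} gives $X_\alpha/X_\gamma\in\mathcal{F}$ for all $\gamma\le\alpha\le\theta$. Nothing is required of $t$ on $X$ itself.

We show by induction on $\alpha\le\theta$ that $\operatorname{Hom}(M_i,X_\alpha)=0$. The case $\alpha=0$ is the hypothesis, and the successor step is Lemma~\ref{lem:step}(1). Let $\alpha$ be a limit and suppose $0\ne f\colon M_i\to X_\alpha$. The submodules $W_\gamma=f^{-1}(X_\gamma)$, $\gamma\le\alpha$, form a continuous increasing chain with $W_\alpha=M_i$, and $M_i/W_\gamma$ embeds into $X_\alpha/X_\gamma$, so $M_i/W_\gamma\in\mathcal{F}$. For $\gamma<\alpha$ we have $W_\gamma\ne M_i$, since otherwise $f$ would be a nonzero element of $\operatorname{Hom}(M_i,X_\gamma)$. Put $\gamma_0=0$; given $\gamma_n<\alpha$, pick $m\in M_i\setminus W_{\gamma_n}$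 and $\gamma_{n+1}<\alpha$ with $m\in W_{\gamma_{n+1}}$. Then $W_{\gamma_0}\subsetneq W_{\gamma_1}\subsetneq\cdots$, and the union is $W_\delta$ for the limit ordinal $\delta=\sup_n\gamma_n\le\alpha$. This contradicts Lemma~\ref{lem:hump}.

Put $N=X_\theta$. It remains to show $\operatorname{Ext}^1(M_i,N)=0$. Let $0\to P_1\to P_0\to M_i\to0$ be exact with $P_0$ free of rank at most $|M_i|$; then $|P_1|\le|P_0|<\theta$. Every class in $\operatorname{Ext}^1(M_i,N)$ is the image of a map $g\colon P_1\to N$ under the connecting homomorphism. Since $\theta$ is regular, $g(P_1)\subseteq X_\beta$ for some $\beta<\theta$. By naturality the class comes from $\operatorname{Ext}^1(M_i,X_\beta)$, and it vanishes already in $\operatorname{Ext}^1(M_i,X_{\beta+1})$ by Lemma~\ref{lem:step}(2).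
\end{proof}

\begin{corollary}\label{cor:independent}
A family $(M_i)_{i\in I}$ as in Proposition~\ref{prop:tower} is independent.
\end{corollary}

\begin{proof}
Apply the proposition to the family $(M_i)_{i\neq j}$ and $X=M_j$. The inclusion $M_j\to N$ is nonzero.
\end{proof}

Over a free algebra completeness costs nothing. If a rigid family is given and a new free generator $t$ acts on each member by an arbitrary linear operator, then the groups of homomorphisms can only shrink and scalars remain, so the family stays rigid. We only need a suitable operator on a space of the right dimension.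

\begin{lemma}\label{lem:operator}
Let $\kappa>|k|$ be an infinite cardinal and $L$ a vector space of dimension $\kappa^{\aleph_0}$. There is an injective linear operator $t$ on $L$ such that $L$ is $t$-complete.
\end{lemma}

\begin{proof}
An infinite-dimensional vector space $V$ has cardinality $\max(|k|,\dim V)$. Let $V$ have dimension $\kappa$, so $|V|=\kappa$, and let $Q=V[[t]]=\prod_{n\ge0}Vt^n$. On $Q$ the operator $t$ is injective, and $Q$ is $t$-complete because $Q/t^nQ=\prod_{l<n}Vt^l$. As $|Q|=\kappa^{\aleph_0}\ge\kappa>|k|$, we get $\dim Q=\kappa^{\aleph_0}$. Transport $t$ along a linear isomorphism $L\cong Q$.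
\end{proof}

\section{Large rigid families}\label{sec:rigid}

We need rigid families of unbounded size over one fixed algebra. We obtain them in two steps: first put a fixed finite number of relations on a cardinal $\kappa$ so that only the identity preserves them, then turn the relations into linear operators. Fix a regular uncountable cardinal $\kappa>|k|$, viewed as the set of ordinals below $\kappa$.

\subsection*{Rigid relations on $\kappa$}
A subset $C\subseteq\kappa$ is \emph{club} if it is unbounded and contains every limit ordinal $\delta<\kappa$ that is the supremum of $C\cap\delta$; a subset is \emph{stationary} if it meets every club set. The set of $\delta<\kappa$ of cofinality $\omega$ is stationary: the supremum of the first $\omega$ elements of a club set $C$ is below $\kappa$, lies in $C$, and has cofinality $\omega$. By Solovay's theorem \cite[Thm.~8.10]{Jech}, every stationary subset of $\kappa$ contains $\kappa$ pairwise disjoint stationary sets. So we can fix pairwise disjoint stationary sets $S_{i,\varepsilon}$, $(i,\varepsilon)\in\kappa\times\{0,1\}$, of ordinals of cofinality $\omega$.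

For $\xi\in2^\kappa$ define three subsets of $\kappa^\omega$:
\[
R_1^\xi=\{s\mid s(0)<s(2)\},\qquad R_2^\xi=\{s\mid s(0)=\sup_{n\ge1}s(2n)\},\qquad R_3^\xi=\{s\mid s(2)\in S_{s(0),\,\xi(s(0))}\}.
\]
Membership depends only on the values of $s$ at even arguments; the odd arguments are kept free for later use. The first two relations force a map to fix all ordinals of cofinality $\omega$ in some club set. The third ties each ordinal $i$, and the bit $\xi(i)$, to a stationary set, which no club set can avoid.

\begin{lemma}\label{lem:relations}
Let $\xi,\eta\in2^\kappa$ and let $\psi\colon\kappa\to\kappa$ be a function such that $s\in R_j^\xi$ implies $\psi\circ s\in R_j^\eta$ for $j=1,2,3$. Then $\xi=\eta$ and $\psi=\mathrm{id}$.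
\end{lemma}

\begin{proof}
From $j=1$, $\psi$ is strictly increasing, so $\psi(\alpha)\ge\alpha$ by induction on $\alpha$. From $j=2$, $\delta=\sup_{n\ge1}\delta_n$ implies $\psi(\delta)=\sup_{n\ge1}\psi(\delta_n)$. Let $C$ be the set of limit ordinals $\delta<\kappa$ with $\psi(\beta)<\delta$ for all $\beta<\delta$. It is unbounded: given $\alpha_0$, put $\alpha_{n+1}=\psi(\alpha_n)+1>\alpha_n$ and $\delta=\sup_n\alpha_n<\kappa$; if $\beta<\alpha_n$, then $\psi(\beta)<\psi(\alpha_n)<\delta$. It is closed: if $\delta=\sup(C\cap\delta)$ is a limit and $\beta<\delta$, then $\beta<\delta'<\delta$ for some $\delta'\in C$, and $\psi(\beta)<\delta'$. If $\delta\in C$ has cofinality $\omega$, write $\delta=\sup_{n\ge1}\delta_n$ with $\delta_n<\delta$; from $\delta_n\le\psi(\delta_n)<\delta$ we get $\psi(\delta)=\sup_n\psi(\delta_n)=\delta$. Now let $i<\kappa$ and choose $\delta\in C\cap S_{i,\xi(i)}$. From $j=3$, applied to an $s$ with $s(0)=i$ and $s(2)=\delta$, we get $\delta=\psi(\delta)\in S_{\psi(i),\eta(\psi(i))}$. By disjointness $\psi(i)=i$ and $\xi(i)=\eta(i)$.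
\end{proof}

\subsection*{Linear maps that commute with substitution}
Let $M$ be the vector space with basis $\kappa^\omega$. For $u\in\omega^\omega$ and $\psi\in\kappa^\kappa$ define linear operators on $M$ by $a_us=s\circ u$ and $\psi_*s=\psi\circ s$ on basis elements. They commute. A linear map between modules need not send basis elements to basis elements, and the purpose of the operators $a_u$ is to force it to be a combination of maps that do. The \emph{support} $\operatorname{supp}m$ of $m\in M$ is the finite set of basis elements with nonzero coefficient.

\begin{lemma}\label{lem:commutant}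
Let $h\colon M\to M$ be linear with $ha_u=a_uh$ for all $u\in\omega^\omega$. Then $h=\sum_{l=1}^n\lambda_l(\psi_l)_*$ for some $n\ge0$, pairwise distinct functions $\psi_1,\dots,\psi_n\colon\kappa\to\kappa$ and nonzero scalars $\lambda_1,\dots,\lambda_n$.
\end{lemma}

\begin{proof}
We first describe $h$ on sequences with values in a given countable set, and then glue.

\emph{Local description.} Let $s\in\kappa^\omega$, $p\in\operatorname{supp}h(s)$, and $a\ne b$ with $s(a)=s(b)$. Let $u(a)=b$ and $u(c)=c$ for $c\neq a$. Then $s\circ u=s$, so $h(s)=a_uh(s)$ is a combination of sequences $q\circ u$, and these take the value $q(b)$ at both $a$ and $b$. Hence $p(a)=p(b)$, and $p=\phi\circ s$ for a unique function $\phi\colon\operatorname{im}(s)\to\kappa$.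

Let $J\subseteq\kappa$ be countable and nonempty, and let $s\colon\omega\to J$ be surjective. By the above there is a unique finitely supported function $m_J\colon\kappa^J\to k$ with $h(s)=\sum_\phi m_J(\phi)\,\phi\circ s$. If $\emptyset\ne J'\subseteq J$ and $s'\colon\omega\to J'$ is surjective, choose $u$ with $s(u(c))=s'(c)$ for all $c$. Then
\[
h(s')=a_uh(s)=\sum_\phi m_J(\phi)\,(\phi|_{J'})\circ s'.
\]
For $J'=J$ this shows that $m_J$ does not depend on $s$. In general it shows
\begin{equation}\label{eq:push}
m_{J'}(\phi')=\sum_{\phi|_{J'}=\phi'}m_J(\phi)\qquad(\phi'\in\kappa^{J'}).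
\end{equation}

\emph{Gluing.} Let $n_J=|\operatorname{supp}m_J|$. By \eqref{eq:push}, every element of $\operatorname{supp}m_{J'}$ is the restriction of an element of $\operatorname{supp}m_J$, so $n_{J'}\le n_J$ for $J'\subseteq J$. The numbers $n_J$ are bounded: if $n_{J_i}\ge i$ for all $i\in\omega$, then $J=\bigcup_iJ_i$ is countable and $n_J\ge i$ for all $i$. (This is why we use infinite sequences.) Let $n$ be the maximum, attained at $J_*$. If $J_*\subseteq J\subseteq J'$ are countable, then $n_J=n_{J'}=n$; the $n$ elements of $\operatorname{supp}m_J$ are restrictions of the $n$ elements of $\operatorname{supp}m_{J'}$, so restriction is a bijection $\operatorname{supp}m_{J'}\to\operatorname{supp}m_J$, and it preserves coefficients by \eqref{eq:push}. Let $\phi_1,\dots,\phi_n$ be the elements of $\operatorname{supp}m_{J_*}$ and $\lambda_l=m_{J_*}(\phi_l)$. For countable $J\supseteq J_*$ let $\phi_l^J$ be the unique element of $\operatorname{supp}m_J$ extending $\phi_l$. By uniqueness $\phi_l^{J'}|_J=\phi_l^J$ for $J\subseteq J'$. Therefore $\psi_l(\alpha)=\phi_l^{J_*\cup\{\alpha\}}(\alpha)$ defines a function on $\kappa$ with $\psi_l|_J=\phi_l^J$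 for all countable $J\supseteq J_*$. The $\psi_l$ are distinct on $J_*$. For $s\in\kappa^\omega$ apply the displayed formula for $h(s')$ with $J=J_*\cup\operatorname{im}(s)$ and $s'=s$; it gives $h(s)=\sum_l\lambda_l\,\psi_l\circ s$.
\end{proof}

\subsection*{The modules}
Let $A_0$ be the free algebra on $r_1,r_2,r_3$ and the $a_u$. For $\xi\in2^\kappa$ let $M_\xi$ be the vector space $M$ with the operators $a_u$ above and
\[
r_js=s\ \text{ if }s\in R_j^\xi,\qquad r_js=0\ \text{ otherwise}.
\]
If a combination of maps $\psi_*$ commutes with a projection of this kind, it does not follow at once that each $\psi$ preserves the relation, because terms may cancel.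

\begin{example}\label{ex:cancel}
Replace $\kappa$ by $\{0,1,2\}$ and sequences by pairs, written $ab$, and let $r$ be the projection onto the span of the increasing pairs $01,02,12$. The order on $\{0,1,2\}$ is preserved by no strictly increasing map other than the identity. Let $\psi$ send $0,1,2$ to $0,2,2$ and let $\psi'$ send $0,1,2$ to $1,2,2$. Then $h=\psi_*-\psi'_*$ sends $01$ and $02$ to $02-12$, sends $10$ and $20$ to $20-21$, sends $00$ to $00-11$, and kills $12,21,11,22$. So $h$ commutes with $r$ and with all substitutions, and it is not a scalar: the failures of $\psi$ and $\psi'$ on the pair $12$ cancel. Now use triples $abc$ and let $r$ test only whether $a<c$. The spare coordinate can hold the point $0$, where $\psi$ and $\psi'$ differ: $h(102)=202-212$ is not fixed by $r$, and $h$ no longer commutes with $r$.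
\end{example}

The odd arguments play the role of the spare coordinate.

\begin{proposition}\label{prop:rigid}
The family $(M_\xi)_{\xi\in2^\kappa}$ of $A_0$-modules is rigid, and $\dim M_\xi=\kappa^{\aleph_0}$.
\end{proposition}

\begin{proof}
Let $h\colon M_\xi\to M_\eta$ be $A_0$-linear and nonzero, and write $h=\sum_{l=1}^n\lambda_l(\psi_l)_*$ as in Lemma~\ref{lem:commutant}; then $n\ge1$. Choose a finite nonempty set $J\subseteq\kappa$ on which the $\psi_l$ are pairwise distinct. Let $s\in R_j^\xi$, and let $s'$ agree with $s$ at even arguments and take every value in $J$ at some odd argument. Then $s'\in R_j^\xi$, the sequences $\psi_l\circ s'$ are pairwise distinct, and so they form the support of $h(s')$. From $h(s')=h(r_js')=r_jh(s')$ we see that this support lies in $R_j^\eta$. Since $\psi_l\circ s$ and $\psi_l\circ s'$ agree at even arguments, $\psi_l\circ s\in R_j^\eta$. By Lemma~\ref{lem:relations}, $\xi=\eta$ and every $\psi_l$ is the identity; thus $n=1$ and $h=\lambda_1\,\mathrm{id}$.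
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The algebra $A$ is free on the generators of $A_0$ and $t$. Let $t$ act on each $M_\xi$ by an operator as in Lemma~\ref{lem:operator}; this is the only place where $\kappa>|k|$ is used. The family $(M_\xi)_{\xi\in2^\kappa}$ of $A$-modules is rigid by Proposition~\ref{prop:rigid}, hence independent by Corollary~\ref{cor:independent}. As $A$ is hereditary by Lemma~\ref{lem:free}, Proposition~\ref{prop:reduction} applies.
\end{proof}

\section{Two generators and three arrows}\label{sec:small}

Fix $\kappa$ and the $A_0$-modules $M_\xi$ of Section~\ref{sec:rigid}. We reduce the $2^{\aleph_0}$ generators to five, then to two, and then pass to the quiver.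

\subsection*{Five generators}
The action of $A_0$ on $M_\xi$ can be recorded by a single linear map $K\otimes_kM_\xi\to M_\xi$, where $K$ is a vector space that parametrizes the generators. For homomorphisms to respect this bookkeeping, $K$ must have dimension at least $2^{\aleph_0}$ and yet be pinned down by finitely many operators. Take $K=k[[z]]$ with the operators $z$ (multiplication by $z$) and $d(q)=q(0)\cdot1$, acting on $K\otimes_kU$ through the first factor.

\begin{lemma}\label{lem:K}
We have $2^{\aleph_0}\le\dim K\le|k|^{\aleph_0}$. For vector spaces $U,U'$, every linear map $g\colon K\otimes U\to K\otimes U'$ commuting with $z$ and $d$ equals $\mathrm{id}_K\otimes g'$ for a linear map $g'\colon U\to U'$.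
\end{lemma}

\begin{proof}
The upper bound is $|K|$. For the lower bound identify $\omega$ with $\mathbb{Q}$, and for each real $\rho$ let $E_\rho$ be the set of terms of a sequence of distinct rationals converging to $\rho$. These sets are infinite with finite pairwise intersections, so each $E_\rho$ has an element outside any finitely many others, and the series $\sum_{n\in E_\rho}z^n$ are linearly independent.

Fix $u\in U$ and let $f(q)=g(q\otimes u)$. Then $f(1)=f(d1)=df(1)$ lies in $1\otimes U'$, say $f(1)=1\otimes u'$, and $f(q)=q\otimes u'$ for polynomials $q$. For $q\in K$ and $n\ge0$ write $q=q_n+z^nq'$ with $q_n$ a polynomial. Then $f(q)-q\otimes u'=z^n(f(q')-q'\otimes u')$. Since $K\otimes U'$ is a direct sum of copies of $K$, we have $\bigcap_nz^n(K\otimes U')=0$, and $f(q)=q\otimes u'$. The map $g'\colon u\mapsto u'$ is linear because $g(1\otimes u)=1\otimes g'(u)$.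
\end{proof}

By the lower bound there is a linear map $\pi\colon K\to A_0$ whose image contains $1,r_1,r_2,r_3$ and all $a_u$: map $2^{\aleph_0}$ members of a basis onto these elements. Let $\Lambda=k\langle e,c,z,d,t\rangle$ be free and put $L_\xi=M_\xi\oplus(K\otimes M_\xi)$. Let $e$ act as the projection onto $M_\xi$, let $c(m,q\otimes m')=(\pi(q)m',0)$, and let $z,d$ act by zero on $M_\xi$ and through $K$ on $K\otimes M_\xi$. Since $\dim K\le|k|^{\aleph_0}\le\kappa^{\aleph_0}$, we have $\dim L_\xi=\kappa^{\aleph_0}$, and we let $t$ act by an operator as in Lemma~\ref{lem:operator}.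

\begin{lemma}\label{lem:five}
The family $(L_\xi)_{\xi\in2^\kappa}$ of $\Lambda$-modules is rigid.
\end{lemma}

\begin{proof}
Let $h\colon L_\xi\to L_\eta$ be $\Lambda$-linear. It respects the image and the kernel of $e$, so $h=f\oplus g$ with $f\colon M_\xi\to M_\eta$ and $g\colon K\otimes M_\xi\to K\otimes M_\eta$. By Lemma~\ref{lem:K}, $g=\mathrm{id}_K\otimes g'$. Evaluating $hc=ch$ at $(0,q\otimes m)$ gives $f(\pi(q)m)=\pi(q)g'(m)$. Taking $q$ with $\pi(q)=1$ gives $f=g'$, and then $f$ commutes with all generators of $A_0$. By Proposition~\ref{prop:rigid}, $f=0$ if $\xi\ne\eta$ and $f$ is a scalar if $\xi=\eta$; the same then holds for $h=f\oplus(\mathrm{id}_K\otimes f)$.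
\end{proof}

\subsection*{Two generators}
A matrix ring over $\Lambda$ has the same modules as $\Lambda$ and needs fewer generators: one matrix shifts the coordinates, and one column stores the generators. For a single generator $g$, with matrix units $E_{pq}$, take $\mathbf{x}=E_{21}$ and $\mathbf{y}=E_{12}+gE_{22}$; then $\mathbf{x}\mathbf{y}=E_{22}$, $E_{22}\mathbf{y}=gE_{22}$ and $\mathbf{y}-gE_{22}=E_{12}$. For $\Lambda$ put $g_1=1$, let $g_2,\dots,g_6$ be the five generators, and let
\[
\mathbf{x}=\sum_{i=1}^{5}E_{i+1,i},\qquad\mathbf{y}=\sum_{i=1}^6g_iE_{i6}\qquad\text{in }\mathrm{Mat}_6(\Lambda).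
\]

\begin{lemma}\label{lem:matrix}
The matrices $\mathbf{x}$ and $\mathbf{y}$ generate $\mathrm{Mat}_6(\Lambda)$ as a $k$-algebra.
\end{lemma}

\begin{proof}
Let $\Gamma$ be the subalgebra generated. We have $\mathbf{x}^m=\sum_{i\le6-m}E_{i+m,i}$. Hence $\Gamma$ contains $\mathbf{x}^5\mathbf{y}=E_{61}\mathbf{y}=E_{66}$, then $E_{66}\mathbf{x}^{6-q}=E_{6q}$, and then $E_{6q}\mathbf{y}=g_qE_{66}$ for $1\le q\le6$. Next,
\[
\mathbf{x}^{p-1}\mathbf{y}=\sum_{l=1}^{7-p}g_lE_{p+l-1,6}=E_{p6}+\sum_{l=2}^{7-p}E_{p+l-1,6}\,(g_lE_{66}),
\]
so downward induction on $p$ gives $E_{p6}\in\Gamma$ for all $p$. Thus $\Gamma$ contains all $g_lE_{pq}=E_{p6}(g_lE_{66})E_{6q}$, and then all $wE_{pq}$ for words $w$, since $g_lwE_{pq}=(g_lE_{pp})(wE_{pq})$. These span $\mathrm{Mat}_6(\Lambda)$.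
\end{proof}

\begin{proposition}\label{prop:two}
Let $F=k\langle x,y\rangle$. There is an independent family of $F$-modules indexed by $2^\kappa$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:matrix}, $x\mapsto\mathbf{x}$, $y\mapsto\mathbf{y}$ defines a surjection $F\to\mathrm{Mat}_6(\Lambda)$, which makes the space of columns $L_\xi^6$ an $F$-module. An $F$-linear map $h\colon L_\xi^6\to L_\eta^6$ is $\mathrm{Mat}_6(\Lambda)$-linear. Commuting with the $E_{pp}$ makes $h$ diagonal, commuting with the $E_{pq}$ makes the diagonal entries equal to one linear map $h'\colon L_\xi\to L_\eta$, and commuting with the matrices $\lambda I$, $\lambda\in\Lambda$, makes $h'$ a $\Lambda$-linear map. So $(L_\xi^6)$ is rigid by Lemma~\ref{lem:five}. An element $\tau\in F$ mapping to $tI$ acts as $t$ on each coordinate, so it is injective on $L_\xi^6$ and $L_\xi^6$ is $\tau$-complete. Apply Corollary~\ref{cor:independent} to $F$ and $\tau$.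
\end{proof}

\subsection*{The $3$-Kronecker quiver}
The quiver $K_3$ has two vertices and three arrows from the first to the second; its path algebra $kK_3$ has a basis of two idempotents and three arrows. A $kK_3$-module is the same as a triple of linear maps $\alpha,\beta,\gamma\colon U\to W$, written $(U,W;\alpha,\beta,\gamma)$, and a homomorphism is a pair of linear maps commuting with the three arrows. Instead of looking for an element $t$ of $kK_3$ as in Section~\ref{sec:tower}, we transport the test modules.

The algebra $kK_3$ is hereditary. Indeed, let $P=(k,k^3)$ with the three coordinate inclusions and $P'=(0,k)$. The functors $\operatorname{Hom}(P,-)$ and $\operatorname{Hom}(P',-)$ send $(U,W)$ to $U$ and to $W$; they are exact, so $P$ and $P'$ are projective. The evaluation map $(P\otimes_kU)\oplus(P'\otimes_kW)\to(U,W)$ is surjective and bijective at the first vertex, so its kernel has the form $(0,W')$ and is a direct sum of copies of $P'$.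

For an $F$-module $M$ put $\Phi(M)=(M,M;1,x,y)$.

\begin{lemma}\label{lem:Phi}
If $(M_i)_{i\in I}$ is an independent family of $F$-modules, then $(\Phi(M_i))_{i\in I}$ is an independent family of $kK_3$-modules.
\end{lemma}

\begin{proof}
A homomorphism $(f,f')\colon\Phi(M)\to\Phi(N)$ has $f=f'$, by the first arrow, and $f$ commutes with $x$ and $y$, by the other two. So $\Phi$ is fully faithful, and it suffices to show that $\operatorname{Ext}^1_F(M,N)=0$ implies $\operatorname{Ext}^1_{kK_3}(\Phi(M),\Phi(N))=0$; the modules $\Phi(N_j)$ are then test modules. Let $0\to\Phi(N)\to E\to\Phi(M)\to0$ be exact with $E=(U,W;\alpha,\beta,\gamma)$. By the five lemma $\alpha$ is invertible. Let $E'$ be the $F$-module $W$ with $x=\beta\alpha^{-1}$ and $y=\gamma\alpha^{-1}$; then $(\alpha,\mathrm{id}_W)\colon E\to\Phi(E')$ is an isomorphism. By fullness the sequence is isomorphic to the image under $\Phi$ of a sequence $0\to N\to E'\to M\to0$ of $F$-modules, which is exact, as one sees at the second vertex. This sequence splits, and applying $\Phi$ to a splitting splits the given one.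
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:small}]
Both $F$ (Lemma~\ref{lem:free}) and $kK_3$ are hereditary. For every regular uncountable $\kappa>|k|$ both have independent families indexed by $2^\kappa$, by Proposition~\ref{prop:two} and Lemma~\ref{lem:Phi}. Proposition~\ref{prop:reduction} gives the statements of Theorem~\ref{thm:main} for $\mathcal{T}_F$ and $\mathcal{T}_{kK_3}$, and its last sentence shows that already the localizing subcategories of $D(kK_3)$ generated by one object form a proper class.
\end{proof}

\begin{thebibliography}{9}

\bibitem{IK}
Srikanth B. Iyengar and Henning Krause, \emph{The Bousfield lattice of a triangulated category and stratification}, arXiv:1105.1799 (2011).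

\bibitem{Jech}
Jech, \emph{Set Theory}, 3rd ed.

\end{thebibliography}
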